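\title{A constant-competitive algorithm for stochastic online metric matching}

\begin{abstract}
In balanced stochastic online metric matching an adversary places $n$ servers in a metric space, $n$ requests are drawn independently from a known distribution, and each request must be matched on arrival to a free server. We give an algorithm whose expected cost is at most $1537$ times the expected offline optimum, for every metric space, distribution, $n$ and server set. The algorithm keeps the set of free servers uniformly random, and this reduces its analysis to an inequality for empirical measures: if $\mu_m$ is the empirical measure of $m$ independent samples of $\mu$, then $\mathbb E\,W_1(\mu_k,\mu)\le 384\sqrt{n/k}\;\mathbb E\,W_1(\mu_n,\mu)$ for all $k\le n$. We also show that a deterministic algorithm achieves the same ratio, that the exponent $\frac12$ is sharp, and that no algorithm has ratio below $(1+\sqrt2)/2$.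
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $(M,\rho)$ be a metric space and $\mathcal D$ a Borel probability measure on $M$. An adversary places $n$ servers $s_1,\dots,s_n$ at points of $M$; several servers may share a point. The space, the distribution and the servers are known to the algorithm in advance. Then $n$ requests $r_1,\dots,r_n$ arrive one at a time, drawn independently from $\mathcal D$. When $r_i$ arrives, the algorithm must match it at once and irrevocably to a server $s_{J_i}$ that is still free. This costs $\rho(r_i,s_{J_i})$, and the server becomes unavailable. The algorithm may randomize: $J_i$ is drawn from a law on the free servers that depends measurably on $r_1,J_1,\dots,r_{i-1},J_{i-1},r_i$. There is no restriction on computation. Put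
\[
\mathrm{ALG}=\sum_{i=1}^n\rho(r_i,s_{J_i}),\qquad \mathrm{OPT}=\min_{\tau}\sum_{i=1}^n\rho(r_i,s_{\tau(i)}),
\]
where $\tau$ runs over the permutations of $[n]=\{1,\dots,n\}$. An algorithm is \emph{$c$-competitive} if $\mathbb E[\mathrm{ALG}]\le c\,\mathbb E[\mathrm{OPT}]$ for every $(M,\rho)$, $\mathcal D$, $n$ and every placement of the servers. The ratio measures the price of not seeing the future requests. The market is \emph{balanced}: there are as many requests as servers, so the last requests have few servers to choose from, and the very last has no choice at all. If $\mathbb E[\mathrm{OPT}]=\infty$ there is nothing to prove, so we assume $\mathbb E[\mathrm{OPT}]<\infty$ throughout.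

For general metrics and distributions, Gupta, Guruganesh, Peng and Wajc \cite{GGPW} gave an $O((\log\log\log n)^2)$-competitive algorithm; no super-constant lower bound for that algorithm is known. For $[0,1]^d$ with $d\ne2$ and smooth distributions, $O(1)$-competitive algorithms are known. Yang and Yu \cite{YY} state as an open problem to give an $O(1)$-competitive algorithm for general metrics and distributions. We show that there is one.

\begin{theorem}\label{thm:main}
There is an online algorithm with $\mathbb E[\mathrm{ALG}]\le1537\,\mathbb E[\mathrm{OPT}]$ on every instance.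
\end{theorem}

\subsection*{The inequality behind it}
For probability measures $\alpha,\beta$ on a space with distance $d$, the transport distance $W_1(\alpha,\beta)$ is the infimum of $\int d(x,y)\,d\gamma(x,y)$ over all \emph{plans} $\gamma$, that is, measures on the product space with marginals $\alpha$ and $\beta$. The \emph{empirical measure} of $m$ independent samples $U_1,\dots,U_m$ of $\mu$ is $\mu_m=\frac1m\sum_{i\le m}\delta_{U_i}$, where $\delta_x$ is the unit mass at $x$. A \emph{pseudometric} is a metric that may vanish on pairs of distinct points; we need this generality because servers may coincide.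

\begin{theorem}\label{thm:emp}
Let $\mu$ be a probability measure on a finite pseudometric space $(V,d)$ and let $f(m)=\mathbb E\,W_1(\mu_m,\mu)$. For all integers $1\le k\le n$,
\[
f(k)\le384\sqrt{n/k}\;f(n).
\]
\end{theorem}

In words, $\sqrt m\,f(m)$ cannot drop by more than a constant factor as $m$ grows: over no range of sample sizes do empirical measures converge faster than $m^{-1/2}$.

The two theorems are linked as follows. Let $\mu$ be the uniform measure on the servers. Section~\ref{sec:alg} describes an algorithm that pays at most $\frac1n\mathbb E[\mathrm{OPT}]+f(m)$ in expectation for the request that finds $m$ free servers, and shows that $nf(n)\le2\,\mathbb E[\mathrm{OPT}]$. It remains to compare $\sum_{m\le n}f(m)$ with $nf(n)$. A short convexity argument (Lemma~\ref{lem:mono}) gives $f(m)\le\frac nmf(n)$, hence the ratio $1+2\sum_{m\le n}\frac1m$, which is logarithmic: every dyadic range of $m$ might contribute as much as $\mathbb E[\mathrm{OPT}]$. A bound $f(m)\le C(n/m)^{\beta}f(n)$ with any $\beta<1$ makes these contributions decrease geometrically, and Theorem~\ref{thm:emp}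 provides $\beta=\frac12$.

Section~\ref{sec:two} works out an instance on two points. Section~\ref{sec:transport} collects the tools, Section~\ref{sec:alg} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:emp}, and Section~\ref{sec:emp} proves Theorem~\ref{thm:emp}. Section~\ref{sec:compl} treats deterministic algorithms, the cost of the last $m$ requests, Polish spaces, and a lower bound on the competitive ratio.

\section{Two points}\label{sec:two}

Let $M=\{a,b\}$ with $\rho(a,b)=1$, let $n$ be even, put $n/2$ servers at each point, and let $\mathcal D$ be uniform. Let $\varepsilon_i=1$ if $r_i=a$ and $\varepsilon_i=-1$ otherwise, and write $R_m=\varepsilon_1+\dots+\varepsilon_m$. Offline, only the surplus of requests at one point has to cross, so $\mathrm{OPT}=\frac12|R_n|$.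

To estimate $\mathbb E|R_m|$ from below we use an inequality that returns in Section~\ref{sec:emp}. For a real random variable $Y$ with $0<\mathbb EY^4<\infty$, H\"older's inequality with exponents $\frac32$ and $3$ gives $\mathbb EY^2=\mathbb E\big[|Y|^{2/3}|Y|^{4/3}\big]\le(\mathbb E|Y|)^{2/3}(\mathbb EY^4)^{1/3}$, that is,
\begin{equation}\label{eq:holder}
\mathbb E|Y|\ge(\mathbb EY^2)^{3/2}(\mathbb EY^4)^{-1/2}.
\end{equation}
Since $\mathbb ER_m^2=m$ and $\mathbb ER_m^4=m+3m(m-1)\le3m^2$, we obtain
\begin{equation}\label{eq:walk}
\sqrt{m/3}\le\mathbb E|R_m|\le\sqrt m .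
\end{equation}

Consider the following online rule. Suppose $m$ servers are free, $x$ of them at $a$, and $x\le m/2$ (otherwise exchange $a$ and $b$). A request at $b$ is served at $b$. A request at $a$ is served at $a$ with probability $2x/m$ and at $b$ otherwise. Within the chosen point the server is picked uniformly among the free ones. The request is served at $a$ with probability $\frac12\cdot\frac{2x}m=\frac xm$, so the server used is uniform among the $m$ free servers, whatever happened before. The expected cost is $\frac12(1-\frac{2x}m)=|\frac xm-\frac12|$, which is the transport distance from $\mathcal D$ to the uniform measure on the free servers.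

Because each step removes a uniform free server, the servers are used in uniformly random order, and the $m$ free ones form a uniform $m$-subset. Give the servers at $a$ the sign $+1$ and those at $b$ the sign $-1$, and let $\eta_1,\dots,\eta_n$ be the signs in uniformly random order. Squaring $\sum_{i\le n}\eta_i=0$ gives $\mathbb E\eta_i\eta_j=-\frac1{n-1}$ for $i\ne j$, so $\mathbb E(\eta_1+\dots+\eta_m)^2\le m$, and
\[
\mathbb E\Big|\frac xm-\frac12\Big|=\frac1{2m}\,\mathbb E|\eta_1+\dots+\eta_m|\le\frac1{2\sqrt m}.
\]
We sum with the help of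
\begin{equation}\label{eq:sum}
\sum_{j=1}^mj^{-1/2}\le\int_0^mt^{-1/2}\,dt=2\sqrt m
\end{equation}
and find $\mathbb E[\mathrm{ALG}]\le\sqrt n$, while $\mathbb E[\mathrm{OPT}]\ge\sqrt n/(2\sqrt3)$ by \eqref{eq:walk}. The ratio is at most $2\sqrt3$.

On this instance the rule is not the best one: serving each request at its own point while possible costs exactly $\mathrm{OPT}$, since only the requests beyond the $(n/2)$-th at one point cross. The merit of the rule is that the law of the free set is known and does not depend on the geometry. To run it in general, two things are needed. The distribution $\mathcal D$ need not be the uniform measure on the servers, so each request must first be replaced by a uniformly distributed server nearby. And the explicit order $m^{-1/2}$ of the cost must be replaced by a comparison valid in every space, which is Theorem~\ref{thm:emp}.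

\section{The transport seminorm and averaging}\label{sec:transport}

Let $(V,d)$ be a finite pseudometric space and $\mu$ a probability measure on $V$. Measures on $V$ are vectors in $\mathbb R^V$. The definition of $W_1(\alpha,\beta)$ makes sense for nonnegative $\alpha,\beta$ of any equal mass; it is a linear program, so the infimum is attained, and $W_1(c\alpha,c\beta)=c\,W_1(\alpha,\beta)$ for $c\ge0$. A function $g$ on $V$ is \emph{$1$-Lipschitz} if $|g(x)-g(y)|\le d(x,y)$ for all $x,y$. Kantorovich--Rubinstein duality states that
\begin{equation}\label{eq:KR}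
W_1(\alpha,\beta)=\max\Big\{\sum_xg(x)\big(\alpha(x)-\beta(x)\big):\ g\ \text{$1$-Lipschitz}\Big\}.
\end{equation}
Indeed, the dual program maximizes $\sum\phi\alpha+\sum\psi\beta$ subject to $\phi(x)+\psi(y)\le d(x,y)$. A $1$-Lipschitz $g$ gives the feasible pair $(g,-g)$. Conversely, for a feasible pair the function $g(x)=\min_y(d(x,y)-\psi(y))$ is $1$-Lipschitz and satisfies $\phi\le g\le-\psi$, so $(g,-g)$ does at least as well.

We shall compare configurations with different and random numbers of points, so we measure each against the multiple of $\mu$ that has the same mass. For a signed measure $\sigma$ on $V$ put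
\[
\|\sigma\|=\max\Big\{\sum_xg(x)\big(\sigma(x)-\sigma(V)\mu(x)\big):\ g\ \text{$1$-Lipschitz}\Big\}.
\]
The measure $\sigma-\sigma(V)\mu$ has mass zero, so $g$ may be normalized to vanish at one point, and the maximum is over a compact set. It is a maximum of linear functionals of $\sigma$ over a set closed under $g\mapsto-g$, so $\|\cdot\|$ is a seminorm, in particular convex. From the definition and \eqref{eq:KR}:
\begin{itemize}
\item[(N1)] $\|\sigma+c\mu\|=\|\sigma\|$ for all real $c$;
\item[(N2)] $\|\alpha\|=W_1(\alpha,m\mu)$ for $\alpha\ge0$ of mass $m$, and $\|\alpha-\beta\|=W_1(\alpha,\beta)$ for $\alpha,\beta\ge0$ of equal mass.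
\end{itemize}

Most comparisons in this paper come from one principle: a configuration that is a conditional average of another is closer to $\mu$.

\begin{lemma}[Averaging]\label{lem:avg}
Let $\sigma'$ be an integrable random vector in $\mathbb R^V$ and $\mathcal G$ a $\sigma$-field. Suppose $\mathbb E[\sigma'\mid\mathcal G]=\kappa\sigma+c\mu$ with constants $\kappa\ge0$ and $c\in\mathbb R$. Then $\kappa\,\mathbb E\|\sigma\|\le\mathbb E\|\sigma'\|$.
\end{lemma}

\begin{proof}
By (N1) and Jensen's inequality, $\kappa\|\sigma\|=\|\mathbb E[\sigma'\mid\mathcal G]\|\le\mathbb E[\|\sigma'\|\mid\mathcal G]$. Take expectations.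
\end{proof}

Let $U_1,U_2,\dots$ be independent with law $\mu$, and set
\[
a_m=\mathbb E\Big\|\sum_{i\le m}\delta_{U_i}\Big\|,\qquad a_0=0 .
\]
By (N2), $a_m=mf(m)$ is the total cost of transporting $m$ samples to $m\mu$, and Theorem~\ref{thm:emp} reads $a_k\le384\sqrt{k/n}\,a_n$.

\begin{lemma}\label{lem:mono}
The sequence $a_m$ is nondecreasing, and $f(m)=a_m/m$ is nonincreasing for $m\ge1$.
\end{lemma}

\begin{proof}
Since $\mathbb E[\sum_{i\le m+1}\delta_{U_i}\mid U_1,\dots,U_m]=\sum_{i\le m}\delta_{U_i}+\mu$, Lemma~\ref{lem:avg} gives $a_m\le a_{m+1}$. For $m\ge2$ we have $\sum_{i\le m}\delta_{U_i}=\frac1{m-1}\sum_{l\le m}\sum_{i\le m,\,i\ne l}\delta_{U_i}$, and each inner sum is a sample of size $m-1$. The triangle inequality gives $a_m\le\frac m{m-1}a_{m-1}$.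
\end{proof}

\section{The algorithm}\label{sec:alg}

In this section $V=[n]$, $d(i,j)=\rho(s_i,s_j)$, $\mu$ is uniform on $V$, and $f$, $a_m$, $\|\cdot\|$ refer to this space.

\subsection*{Proxies}
We want to replace each request by a uniformly distributed server, at a cost we can charge to $\mathbb E[\mathrm{OPT}]$, and looking at that request only. The offline optimum shows how: it assigns the requests to the servers bijectively, so a typical request goes to a uniform server at expected cost $\frac1n\mathbb E[\mathrm{OPT}]$. The algorithm knows $\mathcal D$, so it can simulate this assignment.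

For $(r_1,\dots,r_n)\in M^n$ let $\tau=\tau(r_1,\dots,r_n)$ be the lexicographically first optimal permutation. Each $r\mapsto\rho(r,s_j)$ is continuous, hence measurable, and $\tau$ is found by comparing finitely many sums of such functions, so $\tau$ is measurable for the product $\sigma$-field. For $r\in M$ and $j\in[n]$ put
\[
Q(r,j)=\frac1n\sum_{i=1}^n\Pr[\tau(i)=j\mid r_i=r],
\]
where the conditional probability is defined for every $r$ by fixing the $i$-th coordinate at $r$ and integrating the others against $\mathcal D^{n-1}$. The average over $i$ is there because the tie-breaking may treat the positions differently. Then $Q(\cdot,j)$ is measurable, $\sum_jQ(r,j)=1$, and Fubini's theorem gives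
\begin{align}
\int Q(r,j)\,\mathcal D(dr)&=\frac1n\sum_i\Pr[\tau(i)=j]=\frac1n,\label{eq:Q1}\\
\int\sum_jQ(r,j)\,\rho(r,s_j)\,\mathcal D(dr)&=\frac1n\sum_i\mathbb E\,\rho(r_i,s_{\tau(i)})=\frac1n\mathbb E[\mathrm{OPT}].\label{eq:Q2}
\end{align}
The last equality in \eqref{eq:Q1} holds because exactly one request goes to server $j$; this is where the balance of the market enters.

\subsection*{The rule}
For each nonempty $F\subseteq[n]$ fix an optimal plan $\gamma_F$ from $\mu$ to the uniform measure on $F$. When $r_i$ arrives, let $F_i\subseteq[n]$ be the set of free servers; it has $m=n-i+1$ elements.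
\begin{enumerate}
\item Draw a \emph{proxy} $u_i\in[n]$ from $Q(r_i,\cdot)$, with fresh randomness.
\item Draw $J_i\in F_i$ with $\Pr[J_i=j]=n\,\gamma_{F_i}(u_i,j)$, and match $r_i$ to $s_{J_i}$.
\end{enumerate}
Step 2 is well defined because $\sum_j\gamma_F(u,j)=\mu(u)=\frac1n$. The proxy need not be free. By \eqref{eq:Q1} and \eqref{eq:Q2}, the pairs $(r_i,u_i)$ are independent and identically distributed, $u_i$ is uniform on $[n]$, and $\mathbb E\,\rho(r_i,s_{u_i})=\frac1n\mathbb E[\mathrm{OPT}]$.

Since the requests are independent, $u_i$ is independent of $J_1,\dots,J_{i-1}$. Given these, the pair $(u_i,J_i)$ therefore has law $\frac1n\cdot n\,\gamma_{F_i}=\gamma_{F_i}$. Two consequences follow. First, $J_i$ is uniform on $F_i$ given $J_1,\dots,J_{i-1}$, so each ordering $(J_1,\dots,J_n)$ has probability $\frac1n\cdot\frac1{n-1}\cdots\frac11$, and $F_i=\{J_i,\dots,J_n\}$ is a uniform $m$-subset of $[n]$. Second, with $\mathbf 1_F=\sum_{j\in F}\delta_j$, (N2) gives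
\begin{equation}\label{eq:step}
\mathbb E[d(u_i,J_i)\mid F_i]=W_1\big(\mu,\tfrac1m\mathbf 1_{F_i}\big)=\tfrac1m\|\mathbf 1_{F_i}\|.
\end{equation}

A uniform $m$-subset is a sample without replacement. It is no farther from $\mu$ than a sample with replacement.

\begin{lemma}\label{lem:wor}
If $F$ is a uniform $m$-subset of $[n]$, $1\le m\le n$, then $\mathbb E\|\mathbf 1_F\|\le a_m$.
\end{lemma}

\begin{proof}
Let $U_1,\dots,U_m$ be independent and uniform on $[n]$. Given them, let $F$ be uniform among the $m$-subsets that contain $\{U_1,\dots,U_m\}$. For every permutation $\pi$ of $[n]$, the tuple $(\pi U_1,\dots,\pi U_m,\pi F)$ has the same law as $(U_1,\dots,U_m,F)$. Hence all $m$-subsets are equally likely values of $F$. Fix an $m$-subset $G$ and consider the measure $\mathbb E[\sum_i\delta_{U_i}\mid F=G]$. It is supported on $G$ and has mass $m$. For $x,y\in G$ the transposition of $x$ and $y$ preserves $G$, so the measure gives $x$ and $y$ the same weight. Thus $\mathbb E[\sum_i\delta_{U_i}\mid F]=\mathbf 1_F$, and Lemma~\ref{lem:avg} applies.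
\end{proof}

\begin{proposition}\label{prop:red}
If $m=n-i+1$, then $\mathbb E\,\rho(r_i,s_{J_i})\le\frac1n\mathbb E[\mathrm{OPT}]+f(m)$. Moreover, $nf(n)\le2\,\mathbb E[\mathrm{OPT}]$.
\end{proposition}

\begin{proof}
By the triangle inequality $\rho(r_i,s_{J_i})\le\rho(r_i,s_{u_i})+d(u_i,J_i)$. The first term has mean $\frac1n\mathbb E[\mathrm{OPT}]$, and by \eqref{eq:step} and Lemma~\ref{lem:wor} the second has mean at most $a_m/m=f(m)$.

The proxies $u_1,\dots,u_n$ are a sample of size $n$ from $\mu$, so $nf(n)=\mathbb E\,W_1(\sum_i\delta_{u_i},n\mu)$. Since $n\mu=\sum_j\delta_j$, unit masses at the pairs $(u_i,\tau(i))$ form a plan. Its cost is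
\[
\sum_id(u_i,\tau(i))\le\sum_i\rho(s_{u_i},r_i)+\sum_i\rho(r_i,s_{\tau(i)}),
\]
and each of the two sums has mean $\mathbb E[\mathrm{OPT}]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:emp}]
For the request that finds $m$ free servers, Proposition~\ref{prop:red} and Theorem~\ref{thm:emp} give
\begin{equation}\label{eq:perstep}
\mathbb E\,\rho(r_i,s_{J_i})\le\frac{\mathbb E[\mathrm{OPT}]}n+384\sqrt{\frac nm}\cdot\frac{2\,\mathbb E[\mathrm{OPT}]}n=\Big(\frac1n+\frac{768}{\sqrt{nm}}\Big)\mathbb E[\mathrm{OPT}].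
\end{equation}
Summing over $m=1,\dots,n$ with \eqref{eq:sum} yields $\mathbb E[\mathrm{ALG}]\le(1+1536)\,\mathbb E[\mathrm{OPT}]$.
\end{proof}

\section{Empirical measures at two sample sizes}\label{sec:emp}

We return to an arbitrary finite pseudometric space $(V,d)$ with a probability measure $\mu$, and prove $a_k\le384\sqrt{k/n}\,a_n$.

\subsection*{Two regimes}
For a fixed function $g$, the deviation $\sum_{i\le m}g(U_i)-m\sum_xg(x)\mu(x)$ has standard deviation proportional to $\sqrt m$. But the $g$ that attains $\|\sum_i\delta_{U_i}\|$ depends on the sample, and the growth of $a_m$ depends on the space.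

For the uniform measure on two points $a,b$ at distance $1$ we have $\|\sigma\|=\frac12|\sigma(a)-\sigma(b)|$, so $a_m=\frac12\mathbb E|R_m|$ has order $\sqrt m$ by \eqref{eq:walk}. The cost comes from the fluctuation of counts in regions that receive many samples. For the uniform measure on $L$ points at mutual distance $1$, at least $L-m$ points are not sampled and their mass must come from distance $1$, so $m(1-\frac mL)\le a_m\le m$. For $m\le L/2$ the cost is linear in $m$: each sample pays for being spread over a region that contains no other sample. Linear growth is better than what we claim, since $k/n\le\sqrt{k/n}$.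

A general space shows both behaviors at once. The proof separates them. We cut $\mu$ into $K$ cells of mass $1/K$, with $K\approx100k$. Spreading each of the $k$ samples over its cell costs a small fraction, about $k/K$, of $a_K$; this is the linear regime. What remains is the pattern of occupied cells, and we compare it with the fluctuations of the cell counts of a sample of size $n$; this is the square-root regime.

\subsection*{Poissonization}
To treat cells independently we randomize the sample size. Recall the following facts. If $N\sim\mathrm{Poisson}(t)$ points are drawn independently from a probability measure $\nu$ on $V$, the numbers of points at the $x\in V$ are independent $\mathrm{Poisson}(t\nu(x))$. Sums of independent Poisson variables are Poisson, with the means added. If $X\sim\mathrm{Poisson}(q)$, then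
\begin{equation}\label{eq:poisson}
\mathbb E(X-q)^2=q,\qquad\mathbb E(X-q)^4=q+3q^2,\qquad\mathbb E\binom Xl=\frac{q^l}{l!}.
\end{equation}
For real $t>0$ let $N_t\sim\mathrm{Poisson}(t)$ be independent of the $U_i$, let $\Pi_t=\sum_{i\le N_t}\delta_{U_i}$, and set $A(t)=\mathbb E\|\Pi_t\|=\mathbb E\,a_{N_t}$. The law of $\Pi_t$ is characterized by independent counts $\Pi_t(x)\sim\mathrm{Poisson}(t\mu(x))$.

\begin{lemma}\label{lem:pois}
The function $A$ is nondecreasing, $A(t)\le t\,a_1$, and $\frac12a_m\le A(m)\le\frac32a_m$ for integers $m\ge1$.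
\end{lemma}

\begin{proof}
For $t<t'$ realize $N_{t'}$ as $N_t$ plus an independent $\mathrm{Poisson}(t'-t)$ variable; then $a_{N_t}\le a_{N_{t'}}$ by Lemma~\ref{lem:mono}. The same lemma gives $a_j\le ja_1$, so $A(t)\le a_1\mathbb EN_t$. It also gives, for all $j\ge0$,
\[
\min(1,\tfrac jm)\,a_m\le a_j\le\max(1,\tfrac jm)\,a_m:
\]
for $j\le m$ the right side is monotonicity of $a_j$ and the left that of $a_j/j$, and for $j\ge m$ the roles are exchanged. Let $N=N_m$. As $\mathbb E(N-m)=0$, we have $\mathbb E(m-N)_+=\mathbb E(N-m)_+=\frac12\mathbb E|N-m|\le\frac12\sqrt m$. Hence $\mathbb E\min(1,\frac Nm)\ge1-\frac1{2\sqrt m}\ge\frac12$ and $\mathbb E\max(1,\frac Nm)\le1+\frac1{2\sqrt m}\le\frac32$.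
\end{proof}

\subsection*{A coin hidden in a Poisson variable}
In view of Lemma~\ref{lem:avg}, we gain a factor $\kappa$ if we can write $\kappa$ times the small configuration as a conditional mean of the large one, up to a multiple of $\mu$. For a single count that takes only the values $0$ and $1$ the required linear relation is automatic: every mean-zero function of a $\mathrm{Bernoulli}(p)$ variable $B$ has the form $\kappa(B-p)$. We only have to make $\kappa$ large, and for this we correlate $B$ with the sign of the Poisson fluctuation.

\begin{lemma}\label{lem:coin}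
Let $q\ge1$ and $0<p\le\frac12$. There is a pair $(X,B)$ with $X\sim\mathrm{Poisson}(q)$, $B\sim\mathrm{Bernoulli}(p)$ and
\[
\mathbb E[X-q\mid B]=\kappa(B-p),\qquad\kappa=\frac{\mathbb E|X-q|}{2(1-p)}\ge\frac{\sqrt q}4 .
\]
\end{lemma}

\begin{proof}
Let $D=X-q$ and $h=\frac12(\operatorname{sgn}D-\mathbb E\operatorname{sgn}D)$, so that $|h|\le1$ and $\mathbb Eh=0$. Given $X$, let $B=1$ with probability $p(1+h)$. This number lies in $[0,2p]$, which is contained in $[0,1]$ because $p\le\frac12$. Then $\Pr[B=1]=p$ and, using $\mathbb ED=0$ twice,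
\[
\mathbb E[DB]=p\,\mathbb E[D(1+h)]=p\,\mathbb E[Dh]=\tfrac p2\,\mathbb E|D|,\qquad\mathbb E[D(1-B)]=-\tfrac p2\,\mathbb E|D| .
\]
Dividing by $p$ and $1-p$ gives $\mathbb E[D\mid B=1]=\frac12\mathbb E|D|=\kappa(1-p)$ and $\mathbb E[D\mid B=0]=-\frac p{2(1-p)}\mathbb E|D|=-\kappa p$. By \eqref{eq:holder}, \eqref{eq:poisson} and $q\ge1$,
\[
\mathbb E|D|\ge\frac{q^{3/2}}{\sqrt{q+3q^2}}\ge\frac{q^{3/2}}{\sqrt{4q^2}}=\frac{\sqrt q}2,
\]
and $\kappa\ge\frac12\mathbb E|D|$.
\end{proof}

\begin{example}\label{ex:twocells}
Let $\mu$ be uniform on two points at distance $1$, let $n\ge2$, $q=n/2$ and $p=\frac12$, and take two independent pairs $(X_a,B_a)$, $(X_b,B_b)$. Then $X_a\delta_a+X_b\delta_b$ has the law of $\Pi_n$, so $A(n)=\frac12\mathbb E|X_a-X_b|$. Given the coins, $X_a-X_b$ has mean $\kappa(B_a-B_b)$, hence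
\[
A(n)\ge\kappa\cdot\tfrac12\,\mathbb E|B_a-B_b|=\kappa\,\mathbb E\|B_a\delta_a+B_b\delta_b\|=\tfrac\kappa4 .
\]
A configuration with at most one point per site costs at most $A(n)/\kappa$, with $\kappa$ of order $\sqrt n$. Lemma~\ref{lem:cellcomp}(c) is this argument with $K$ cells in place of two sites.
\end{example}

\begin{remark}\label{rem:q}
The hypothesis $q\ge1$ cannot be dropped. For any pair with $\mathbb E[X-q\mid B]=\kappa(B-p)$, the bound $(X-1)_+\le\binom X2$ gives $\kappa(1-p)\le\mathbb E[X\mid B=1]\le1+\frac1p\mathbb E(X-1)_+\le1+\frac{q^2}{2p}$. If $q/p$ is fixed, however large, and $p\to0$, then $\limsup\kappa\le1$. So the coupling cannot be applied point by point, where $q=n\mu(x)$ may be tiny and, besides, $\kappa$ would vary with $x$. Cells of equal mass $1/K\ge1/n$ remove both obstacles.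
\end{remark}

\subsection*{Cells}
The cells must be small in diameter on average, and the only yardstick we have is the sequence $a_m$ itself. A good sample of size $K$ supplies them.

\begin{lemma}\label{lem:cells}
For every integer $K\ge1$ there are points $w_1,\dots,w_K\in V$ and probability measures $\nu_1,\dots,\nu_K$ on $V$ with
\[
\sum_j\nu_j=K\mu,\qquad\sum_j\sum_xd(w_j,x)\,\nu_j(x)\le a_K .
\]
\end{lemma}

\begin{proof}
Some realization $w_1,\dots,w_K$ of $U_1,\dots,U_K$ has $\|\sum_j\delta_{w_j}\|\le a_K$. By (N2) there is a plan $\gamma$ from $\sum_j\delta_{w_j}$ to $K\mu$ of cost at most $a_K$. Let $c(w)$ be the number of $j$ with $w_j=w$, and put $\nu_j=\gamma(w_j,\cdot)/c(w_j)$. Each $\nu_j$ has mass $1$, the sum $\sum_j\nu_j=\sum_w\gamma(w,\cdot)$ equals $K\mu$, and the double sum in the statement is the cost of $\gamma$.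
\end{proof}

Fix $K$ and such cells. The next lemma bounds random combinations of the cells.

\begin{lemma}\label{lem:cellcomp}
In each part the coefficients with indices $j=1,\dots,K$ are independent.
\begin{itemize}
\item[(a)] If $P_j\sim\mathrm{Poisson}(\theta)$, $\theta>0$, then $\mathbb E\|\sum_jP_j\nu_j\|\le A(\theta K)$.
\item[(b)] If $B_j\sim\mathrm{Bernoulli}(p)$, $p>0$, then $\mathbb E\|\sum_jB_j\nu_j\|\le A(pK)$.
\item[(c)] If $B_j\sim\mathrm{Bernoulli}(p)$, $0<p\le\frac12$, and $K\le n$, then $\mathbb E\|\sum_jB_j\nu_j\|\le4\sqrt{K/n}\,A(n)$.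
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each $j$ draw $P_j$ independent points from $\nu_j$. The numbers of points from cell $j$ at $x$ are independent $\mathrm{Poisson}(\theta\nu_j(x))$ over all pairs $(j,x)$. The total configuration therefore has independent counts $\mathrm{Poisson}(\theta K\mu(x))$, which is the law of $\Pi_{\theta K}$. Its conditional mean given $(P_j)$ is $\sum_jP_j\nu_j$. Apply Lemma~\ref{lem:avg}.

(b) Let $\varphi$ be convex on $\mathbb R$. For integers $y\ge0$ we have $\varphi(y)\ge\varphi(0)+y(\varphi(1)-\varphi(0))$, with equality at $y=0,1$ and by convexity for $y\ge2$. If $P\sim\mathrm{Poisson}(p)$ and $B\sim\mathrm{Bernoulli}(p)$, taking expectations gives $\mathbb E\varphi(P)\ge\varphi(0)+p(\varphi(1)-\varphi(0))=\mathbb E\varphi(B)$. With all coefficients but the $j$-th held fixed, $z\mapsto\|z\nu_j+\text{rest}\|$ is convex. So we may replace $B_1,\dots,B_K$ one at a time by independent $\mathrm{Poisson}(p)$ variables without decreasing the expectation, and then use (a).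

(c) Let $q=n/K\ge1$ and take independent pairs $(X_j,B_j)$ as in Lemma~\ref{lem:coin}. By independence, $\mathbb E[X_j\mid B_1,\dots,B_K]=\kappa B_j+q-\kappa p$. The constant $q-\kappa p$ is the same for all cells and $\sum_j\nu_j=K\mu$, so
\[
\mathbb E\Big[\sum_jX_j\nu_j\ \Big|\ B_1,\dots,B_K\Big]=\kappa\sum_jB_j\nu_j+(q-\kappa p)K\mu .
\]
Lemma~\ref{lem:avg} and (a) give $\kappa\,\mathbb E\|\sum_jB_j\nu_j\|\le A(qK)=A(n)$, and $1/\kappa\le4\sqrt{K/n}$.
\end{proof}

\subsection*{The recursive inequality}
The cell counts of $\Pi_k$ are Poisson, not Bernoulli. We slice them into layers: the first layer records which cells are occupied and is handled by (c). The $l$-th layer records the cells with at least $l$ points; these are rare, and (b) bounds them by $A$ at a much smaller argument.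

\begin{lemma}\label{lem:rec}
Let $K\ge1$ and $n\ge K$ be integers, let $k>0$ be real, and suppose $\lambda=k/K\le\frac12$. Then
\[
A(k)\le2\lambda\,a_K+4\sqrt{K/n}\,A(n)+\sum_{l\ge2}A\Big(\frac{k\lambda^{l-1}}{l!}\Big).
\]
\end{lemma}

\begin{proof}
As in the proof of Lemma~\ref{lem:cellcomp}(a), realize $\Pi_k=\sum_j\sum_{i\le Y_j}\delta_{Z_{j,i}}$ with $Y_j\sim\mathrm{Poisson}(\lambda)$ and $Z_{j,i}\sim\nu_j$, all independent. Then $A(k)\le\mathbb E\|\Pi_k-\sum_jY_j\nu_j\|+\mathbb E\|\sum_jY_j\nu_j\|$.

\emph{Inside the cells.} By (N2), $\|\delta_z-\nu_j\|=\sum_{x'}d(z,x')\nu_j(x')$, as there is only one plan. By the triangle inequality for $\|\cdot\|$, $\mathbb EY_j=\lambda$, the bound $d(x,x')\le d(w_j,x)+d(w_j,x')$ and Lemma~\ref{lem:cells},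
\[
\mathbb E\Big\|\Pi_k-\sum_jY_j\nu_j\Big\|\le\lambda\sum_j\sum_{x,x'}d(x,x')\nu_j(x)\nu_j(x')\le2\lambda\sum_j\sum_xd(w_j,x)\nu_j(x)\le2\lambda a_K .
\]

\emph{Between the cells.} Write $Y_j=\sum_{l\ge1}B_j^{(l)}$ with $B_j^{(l)}=1$ if $Y_j\ge l$ and $0$ otherwise; only finitely many terms are nonzero. Then $\mathbb E\|\sum_jY_j\nu_j\|\le\sum_{l\ge1}\mathbb E\|\sum_jB_j^{(l)}\nu_j\|$. For fixed $l$ the $B_j^{(l)}$ are independent Bernoulli variables with parameter $p_l=\Pr[Y_1\ge l]>0$. Since $\binom yl\ge1$ for $y\ge l$, \eqref{eq:poisson} gives $p_l\le\lambda^l/l!$. For $l=1$ this is $p_1\le\lambda\le\frac12$, and Lemma~\ref{lem:cellcomp}(c) gives the second term. For $l\ge2$, Lemma~\ref{lem:cellcomp}(b) and the monotonicity of $A$ give the bound $A(p_lK)\le A(K\lambda^l/l!)$, and $K\lambda^l=k\lambda^{l-1}$.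
\end{proof}

\subsection*{Closing the recursion}
The right side of Lemma~\ref{lem:rec} involves sample sizes both above $k$ (namely $K$) and below it, so induction on $k$ is not available. Instead we take the best constant $C_*$ in the inequality to be proved and show that it improves itself. If $A(t)$ is bounded by $C_*\sqrt{t/n}\,A(n)$, then the first and third terms are of order $\sqrt\lambda\,C_*\sqrt{k/n}\,A(n)$, while the second is $4\lambda^{-1/2}\sqrt{k/n}\,A(n)$ and does not involve $C_*$. A small fixed $\lambda$ therefore suffices; we take $\lambda\approx\frac1{100}$.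

\begin{proposition}\label{prop:A}
For every integer $n\ge1$ and real $1\le k\le n$, $\ A(k)\le128\sqrt{k/n}\,A(n)$.
\end{proposition}

\begin{proof}
If $A(n)=0$, then $A(k)=0$ by monotonicity. Otherwise let
\[
C_*=\sup_{1\le t\le n}\frac{A(t)}{A(n)}\sqrt{\frac nt}.
\]
Monotonicity gives $C_*\le\sqrt n<\infty$; this is why the supremum starts at $t=1$. The third term of Lemma~\ref{lem:rec} also needs arguments below $1$. We claim
\begin{equation}\label{eq:small}
A(t)\le2C_*\sqrt{t/n}\,A(n)\qquad(0<t\le n).
\end{equation}
For $t\ge1$ this follows from the definition of $C_*$. For $t<1$, Lemma~\ref{lem:pois} gives $A(t)\le ta_1\le2tA(1)\le2tC_*\sqrt{1/n}\,A(n)$, and $t\le\sqrt t$.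

Fix $k\in[1,n]$ and write $E=\sqrt{k/n}\,A(n)$. If $k\ge n/100$, then $A(k)\le A(n)\le10E$. Let now $k\le n/100$ and $K=\lceil100k\rceil$. Then $K\le n$ because $n$ is an integer with $n\ge100k$; also $100k\le K\le200k$, and $\lambda=k/K\le\frac1{100}$. We bound the three terms of Lemma~\ref{lem:rec}. By Lemma~\ref{lem:pois}, the definition of $C_*$ and $\lambda\sqrt K=\sqrt\lambda\sqrt k$,
\[
2\lambda a_K\le4\lambda A(K)\le4\lambda C_*\sqrt{K/n}\,A(n)=4\sqrt\lambda\,C_*E\le0.4\,C_*E .
\]
Next, $4\sqrt{K/n}\,A(n)\le4\sqrt{200}\,E\le56.57\,E$. Finally, by \eqref{eq:small} and $l!\ge2$,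
\[
\sum_{l\ge2}A\Big(\frac{k\lambda^{l-1}}{l!}\Big)\le2C_*E\sum_{l\ge2}\sqrt{\frac{\lambda^{l-1}}{l!}}\le2C_*E\cdot\frac1{\sqrt2}\cdot\frac{\sqrt\lambda}{1-\sqrt\lambda}\le\frac{\sqrt2}9\,C_*E\le0.158\,C_*E .
\]
So $A(k)/E\le\max(10,\ 0.558\,C_*+56.57)$ for all $k\in[1,n]$. The second entry is the larger, and taking the supremum gives $C_*\le0.558\,C_*+56.57$. As $C_*$ is finite, $C_*\le56.57/0.442<128$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:emp}]
By Lemma~\ref{lem:pois} and Proposition~\ref{prop:A},
\[
a_k\le2A(k)\le256\sqrt{k/n}\,A(n)\le384\sqrt{k/n}\,a_n .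
\]
Substitute $a_k=kf(k)$, $a_n=nf(n)$ and divide by $k$.
\end{proof}

This also completes the proof of Theorem~\ref{thm:main}.

\section{Complements}\label{sec:compl}

\subsection*{A deterministic algorithm}
For $F\subseteq[n]$ define $\Phi(\emptyset)=0$ and
\[
\Phi(F)=\int\min_{j\in F}\big[\rho(r,s_j)+\Phi(F\setminus\{j\})\big]\,\mathcal D(dr).
\]
These numbers are finite: $\mathrm{OPT}\ge\min_j\rho(r_1,s_j)$ and the servers lie within bounded distance of one another, so each $\rho(\cdot,s_j)$ is integrable.

\begin{corollary}\label{cor:det}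
The deterministic policy that matches $r_i$ to the first minimizer $j\in F_i$ of $\rho(r_i,s_j)+\Phi(F_i\setminus\{j\})$ is optimal among all online algorithms on each instance, and it is $1537$-competitive.
\end{corollary}

\begin{proof}
For any algorithm let $C_i$ be the cost of $r_i,\dots,r_n$ and let $\mathcal H_i$ be generated by $r_1,J_1,\dots,r_{i-1},J_{i-1}$. We show $\mathbb E[C_i\mid\mathcal H_i]\ge\Phi(F_i)$ by backward induction, starting from $C_{n+1}=0=\Phi(\emptyset)$. By the case $i+1$,
\[
\mathbb E[C_i\mid\mathcal H_{i+1}]\ge\rho(r_i,s_{J_i})+\Phi(F_i\setminus\{J_i\})\ge\min_{j\in F_i}\big[\rho(r_i,s_j)+\Phi(F_i\setminus\{j\})\big].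
\]
Since $r_i$ has law $\mathcal D$ and is independent of $\mathcal H_i$, conditioning on $\mathcal H_i$ turns the right side into $\Phi(F_i)$. For the stated policy, which is measurable, both inequalities are equalities. So its expected cost $\Phi([n])$ is at most that of any algorithm, including the one of Section~\ref{sec:alg}.
\end{proof}

\subsection*{The cost of the last requests}

\begin{proposition}\label{prop:last}
For every $1\le m\le n$, the algorithm of Section~\ref{sec:alg} pays for the last $m$ requests an expected cost of at most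
\[
\Big(\frac mn+1536\sqrt{\frac mn}\Big)\mathbb E[\mathrm{OPT}]\le1537\sqrt{\frac mn}\;\mathbb E[\mathrm{OPT}].
\]
This is sharp up to the constant: for even $n$, on the instance of Section~\ref{sec:two}, every algorithm pays at least $\frac1{\sqrt3}\sqrt{m/n}\;\mathbb E[\mathrm{OPT}]$ in expectation for the last $m$ requests, for every $1\le m\le n$.
\end{proposition}

\begin{proof}
For the upper bound, sum \eqref{eq:perstep} over $1,\dots,m$ free servers with \eqref{eq:sum}, and use $m/n\le\sqrt{m/n}$. For the lower bound, suppose $x$ of the last $m$ free servers are at $a$. The last $m$ requests are independent of $x$, and the number of them at $a$ is $\frac m2+Y$, where $Y$ has the law of $\frac12R_m$. They cost at least $|Y-c|$ with $c=x-\frac m2$. As $Y$ is symmetric, $\mathbb E|Y-c|=\frac12\mathbb E(|Y-c|+|Y+c|)\ge\mathbb E|Y|$ for each fixed $c$. By \eqref{eq:walk}, $\mathbb E|Y|\ge\frac{\sqrt m}{2\sqrt3}$ and $\mathbb E[\mathrm{OPT}]\le\frac12\sqrt n$, and $\frac{\sqrt m}{2\sqrt3}=\frac1{\sqrt3}\sqrt{m/n}\cdot\frac12\sqrt n$.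
\end{proof}

\subsection*{Empirical measures on Polish spaces}

\begin{corollary}\label{cor:polish}
Let $\mu$ be a Borel probability measure with finite first moment on a Polish metric space $(\mathcal X,d)$, and let $f(m)=\mathbb E\,W_1(\mu_m,\mu)$. For integers $1\le k\le n$,
\[
f(n)\le f(k)\le384\sqrt{n/k}\;f(n).
\]
The exponent $\frac12$ cannot be improved: for the uniform measure on two points at distance $1$, $f(k)\ge\frac1{\sqrt3}\sqrt{n/k}\,f(n)$ for all $1\le k\le n$.
\end{corollary}

\begin{proof}
We use that $W_1$ satisfies the triangle inequality on the Borel probability measures with finite first moment on $\mathcal X$. It shows that $W_1(\mu_m,\mu)$ is a Lipschitz, hence measurable, function of the sample.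

Let $\epsilon>0$, let $x_1,x_2,\dots$ be dense, and let $G_L$ be the union of the open balls of radius $\epsilon/2$ about $x_1,\dots,x_L$. The sets $G_L$ increase to $\mathcal X$, and $d(\cdot,x_1)$ is integrable, so by dominated convergence $\int_{\mathcal X\setminus G_L}d(x,x_1)\,d\mu\le\epsilon/2$ for some $L$. Let $T$ send $x\in G_L$ to the first center whose ball contains $x$, and all other points to $x_1$. Then $T$ is Borel with finite image and $\int d(x,Tx)\,d\mu\le\epsilon$. Write $T_\#\alpha$ for the image measure. Moving $x$ to $Tx$ shows $W_1(\alpha,T_\#\alpha)\le\int d(x,Tx)\,d\alpha$, so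
\[
|W_1(\mu_m,\mu)-W_1(T_\#\mu_m,T_\#\mu)|\le\int d(x,Tx)\,d\mu_m+\int d(x,Tx)\,d\mu .
\]
The right side has mean at most $2\epsilon$, and $T_\#\mu_m$ is the empirical measure of $m$ samples of $T_\#\mu$. Hence $|f(m)-f_T(m)|\le2\epsilon$ for all $m$, where $f_T$ is the function $f$ for $T_\#\mu$ on the finite space $T(\mathcal X)$. Apply Lemma~\ref{lem:mono} and Theorem~\ref{thm:emp} to $f_T$ and let $\epsilon\to0$.

On two points $f(m)=\frac1{2m}\mathbb E|R_m|$, so \eqref{eq:walk} gives $\frac1{2\sqrt{3m}}\le f(m)\le\frac1{2\sqrt m}$, and $f(k)\ge\frac1{2\sqrt{3k}}=\frac1{\sqrt3}\sqrt{n/k}\cdot\frac1{2\sqrt n}\ge\frac1{\sqrt3}\sqrt{n/k}\,f(n)$.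
\end{proof}

\subsection*{A lower bound on the ratio}

\begin{proposition}\label{prop:lower}
Every algorithm, even randomized, has competitive ratio at least $\frac{1+\sqrt2}2>1.207$.
\end{proposition}

\begin{proof}
Let $M=\{-1,0,1\}\subset\mathbb R$, $n=2$, with servers at $-1$ and $1$. Let $\mathcal D(\{0\})=u$ and $\mathcal D(\{1\})=\mathcal D(\{-1\})=p/2$, where $p=1-u$. Offline, two requests at $0$ cost $2$ (probability $u^2$), exactly one request at $0$ costs $1$ (probability $2up$), two requests at the same server cost $2$ (probability $p^2/2$), and requests at $-1$ and $1$ cost $0$. Thus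
\[
\mathbb E[\mathrm{OPT}]=2u^2+2up+p^2=u^2+(u+p)^2=1+u^2 .
\]
Online, whichever server remains, the second request costs $u\cdot1+\frac p2\cdot2=1$ in expectation. The first request costs $1$ if $r_1=0$, and at least $0$ otherwise. So $\mathbb E[\mathrm{ALG}]\ge1+u$. At $u=\sqrt2-1$ the ratio $\frac{1+u}{1+u^2}$ equals $\frac{\sqrt2}{4-2\sqrt2}=\frac1{2(\sqrt2-1)}=\frac{1+\sqrt2}2$.
\end{proof}

We do not determine the optimal absolute constant. Theorem~\ref{thm:main} and Proposition~\ref{prop:lower} place it in the interval $\big[\frac{1+\sqrt2}2,\,1537\big]$.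

\begin{thebibliography}{9}

\bibitem{GGPW}
Gupta, Guruganesh, Peng, and Wajc, ICALP 2019.

\bibitem{YY}
Mingwei Yang and Sophie H. Yu, \emph{Online Metric Matching: Beyond the Worst Case}, arXiv:2407.14785 (2024).

\end{thebibliography}
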